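\title{Negligible sets and the Gromov width of the ball}

\begin{abstract}
We prove that removing from the open unit ball $B^{2n}_1\subset\mathbb{R}^{2n}$ a relatively closed set of vanishing $n$-dimensional Hausdorff measure does not change the Gromov width. This proves a conjecture posed by Guggisberg and Ziltener, without its rectifiability assumptions, and the exponent $n$ is optimal. The proof is an induction on $n$: such a set can be displaced from any compact subset of $(0,1)^n\times V$, with $V\subset\mathbb{R}^n$ open, by a compactly supported Hamiltonian of arbitrarily small supremum norm.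
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B^k_r$ be the open ball of radius $r$ around $0$ in $\mathbb{R}^k$, and equip $\mathbb{R}^{2n}$ with the standard symplectic form $\omega_{\mathrm{st}}=\sum_{i=1}^n dx_i\wedge dy_i$. A \emph{symplectic embedding} of $B^{2n}_r$ into a symplectic manifold $(M,\omega)$ of dimension $2n\ge 2$ is a smooth embedding $e$ with $e^*\omega=\omega_{\mathrm{st}}$; its image is open. The \emph{Gromov width} of $(M,\omega)$ is
\[
\sup\{\pi r^2 \mid \text{there is a symplectic embedding } (B^{2n}_r,\omega_{\mathrm{st}})\hookrightarrow (M,\omega)\}.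
\]
It measures the largest standard ball that fits into $M$. A symplectic embedding preserves the volume form $\omega^n$, so every open subset of $B^{2n}_1$ has Gromov width at most $\pi$, and $B^{2n}_1$ itself has width $\pi$.

How small must a closed set $A$ be for $B^{2n}_1\setminus A$ to keep the full width $\pi$? Volume zero is not small enough. For $n=1$, remove a diameter from the unit disk: an embedded disk is connected, so it lies in one of two half-disks of area $\pi/2$, and the width drops to at most $\pi/2$. The diameter is the case $n=1$ of the real ball $B^{2n}_1\cap(\mathbb{R}^n\times\{0\})$, a set of half the ambient dimension on which $\omega_{\mathrm{st}}$ vanishes. For $n\ge2$ this set no longer disconnects the ball, but we will see that it has the same effect on the width. So sets of dimension $n$ can obstruct, and the natural guess is that sets which are small compared to dimension $n$ cannot.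

Two notions make ``small'' precise. For $s\in[0,\infty)$, a metric space $X$ is \emph{$s$-negligible} if for every $\varepsilon>0$ there is a countable cover $\mathcal{S}$ of $X$ by subsets with $\sum_{S\in\mathcal{S}}(\operatorname{diam}S)^s<\varepsilon$, where $0^0:=1$. Equivalently, the $s$-dimensional outer Hausdorff measure of $X$ vanishes. For an integer $m\ge0$, a subset of $\mathbb{R}^{2n}$ is \emph{countably $m$-rectifiable} if it is contained in a countable union of images of Lipschitz maps $\mathbb{R}^m\to\mathbb{R}^{2n}$. The following conjecture is posed in \cite{GZ}.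

\begin{quote}
\textbf{Conjecture.} Let $n\ge1$ and let $A$ be a relatively closed subset of $B^{2n}_1$ such that
(a) $A$ is countably $(n-1)$-rectifiable, or
(b) $A$ is countably $n$-rectifiable and $(n-1)$-negligible.
Then the Gromov width of $B^{2n}_1\setminus A$ equals $\pi$.
\end{quote}

We prove a stronger statement, in which rectifiability plays no role.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and let $A\subset B^{2n}_1$ be relatively closed and $n$-negligible. Then the Gromov width of $B^{2n}_1\setminus A$ equals $\pi$.
\end{theorem}

\begin{corollary}\label{cor:conj}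
Each of the conditions (a), (b) implies that $A$ is $n$-negligible. Hence the conjecture holds.
\end{corollary}

For $n=1$, condition (a) says that $A$ is countable and condition (b) forces $A$ to be empty, while Theorem~\ref{thm:main} also allows a middle-thirds Cantor set on a segment: it is covered by $2^k$ pieces of length proportional to $3^{-k}$. Closedness cannot be dropped. The points of $B^{2n}_1$ with rational coordinates form a countable, hence $n$-negligible, set that meets every nonempty open set, so it meets the image of every embedded ball.

The exponent $n$ is optimal, and the result passes to manifolds and to packings by several balls. We call a subset $A$ of a $2n$-dimensional manifold \emph{$n$-negligible in charts} if $\phi(A\cap U)$ is $n$-negligible for every chart $\phi:U\to\mathbb{R}^{2n}$ of a smooth atlas.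

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] For each $n\ge1$ the set $A=B^{2n}_1\cap(\mathbb{R}^n\times\{0\})$ is relatively closed, countably $n$-rectifiable and $s$-negligible for every $s>n$, but the Gromov width of $B^{2n}_1\setminus A$ is at most $\pi/2$. Hence, for $s\ge0$, the statement ``every relatively closed $s$-negligible $A\subset B^{2n}_1$ has complement of Gromov width $\pi$'' holds if and only if $s\le n$.
\item[(ii)] Let $(M,\omega)$ be a symplectic manifold of dimension $2n\ge2$ and let $A\subset M$ be closed and $n$-negligible in charts. Then $M\setminus A$ and $M$ have the same Gromov width. More generally, if $\bigsqcup_{i=1}^kB^{2n}_{r_i}$ embeds symplectically into $M$ and $r_i'<r_i$, then $\bigsqcup_iB^{2n}_{r_i'}$ embeds symplectically into $M\setminus A$.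
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} is self-contained. Theorem~\ref{thm:sharp}(i) for $n\ge2$ uses a theorem of Biran \cite{Bi}, which we state in Section~\ref{sec:sharp}.

Instead of bending a ball around $A$, we move $A$ out of the way of a fixed compact set. Let $I=(0,1)$, and for an open set $V\subset\mathbb{R}^n$ put
\[
M_V=\{(x,y)\in\mathbb{R}^n\times\mathbb{R}^n : x\in I^n,\ y\in V\}
\]
with the form $\omega_{\mathrm{st}}$; for $n=0$ this is a point or empty. For a Hamiltonian $H$ we write $\varphi_H$ for the time-one map of its flow.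

\begin{theorem}\label{thm:disp}
Let $n\ge0$, let $V\subset\mathbb{R}^n$ be open, $A\subset M_V$ relatively closed and $n$-negligible, $K\subset M_V$ compact, and $\varepsilon>0$. Then there is $H\in C_c^\infty([0,1]\times M_V)$ with $\max|H|<\varepsilon$ and $\varphi_H(A)\cap K=\emptyset$.
\end{theorem}

Theorem~\ref{thm:main} follows in Section~\ref{sec:ball}: in polar coordinates an open dense part of the ball becomes $M_\Delta$ for a simplex $\Delta$, and $M_\Delta$ contains symplectic copies of all smaller closed balls. Theorem~\ref{thm:disp} is proved by induction on $n$, and its form is dictated by the induction. The fiber of $M_V$ over a point $(x_1,y_1)$ of the first coordinate plane is again a set $M_{V'}$, with $V'=\{v:(y_1,v)\in V\}$, so $V$ must be allowed to be arbitrary. Almost every slice $A\cap\{x_1=c\}$ of an $n$-negligible set is $(n-1)$-negligible, so losing two ambient dimensions costs one unit in the exponent; this is where the exponent $n$ comes from. Finally, the bound $\max|H|<\varepsilon$ is not needed for Theorem~\ref{thm:main}, but it is what allows us to cut off Hamiltonians found in the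 fibers without losing control of the first coordinate plane.

Section~\ref{sec:slide} contains the basic move, sliding thin rectangles out of $K$, and the case $n=1$, where this move suffices. Sections~\ref{sec:fiber} and~\ref{sec:step} use the induction hypothesis to bring a general $A$ into a position where the move applies.

\section{Negligible sets and Hamiltonian flows}\label{sec:prelim}

\subsection*{Negligible sets}
We write $|E|$ for the Lebesgue measure of a Borel set $E$ in $\mathbb{R}$ or $\mathbb{R}^2$.

\begin{enumerate}
\item[(N1)] \emph{Subsets, countable unions and Lipschitz images of $s$-negligible sets are $s$-negligible.} For a union, cover the $j$-th set with sum less than $2^{-j}\varepsilon$; an $L$-Lipschitz map multiplies the sum by at most $L^s$. In particular, negligibility in $\mathbb{R}^k$ does not depend on the norm.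
\item[(N2)] \emph{Diffeomorphisms between open subsets of $\mathbb{R}^k$ preserve $s$-negligibility,} because the domain is a countable union of compact balls, on each of which the map is Lipschitz.
\item[(N3)] \emph{A $0$-negligible set is empty, and an $s$-negligible set is $s'$-negligible for all $s'\ge s$.} For $s=0$ every member of a cover contributes $1$, so a sum below $1$ forces the empty cover. For $s>0$, a cover with $\sum(\operatorname{diam}S)^s<\varepsilon\le1$ has all diameters at most $1$, so $\sum(\operatorname{diam}S)^{s'}<\varepsilon$.
\item[(N4)] \emph{$\mathbb{R}^m$ is $s$-negligible for $s>m$.} For $m=0$ it is a point, of diameter $0$, and $0^s=0$. For $m\ge1$, a unit cube is covered by $k^m$ cubes of sup-norm diameter $1/k$, and $k^{m-s}\to0$; now use (N1).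
\item[(N5)] \emph{A $1$-negligible subset of $\mathbb{R}$ is a Lebesgue null set,} since a bounded set $S\subset\mathbb{R}$ lies in an interval of length $\operatorname{diam}S$.
\end{enumerate}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
In case (a), $\mathbb{R}^{n-1}$ is $n$-negligible by (N4), hence so is $A$ by (N1). In case (b), apply (N3) with $s=n-1$ and $s'=n$. The conjecture then follows from Theorem~\ref{thm:main}.
\end{proof}

\begin{lemma}[Slicing]\label{lem:slice}
Let $s\ge1$, let $X$ be $s$-negligible and $f:X\to\mathbb{R}$ be $1$-Lipschitz. Then $X\cap f^{-1}(c)$ is $(s-1)$-negligible for almost every $c\in\mathbb{R}$.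
\end{lemma}

\begin{proof}
For $k\ge1$ choose a countable cover $\mathcal{S}_k$ of $X$ by nonempty subsets with $\sum_{S\in\mathcal{S}_k}(\operatorname{diam}S)^s<4^{-k}$. For each $S$ let $I_S\supset f(S)$ be a closed interval of length $\operatorname{diam}S$, and put $g_k=\sum_{S\in\mathcal{S}_k}(\operatorname{diam}S)^{s-1}1_{I_S}$. Then $\int g_k<4^{-k}$, so $\sum_kg_k<\infty$ almost everywhere and $g_k(c)\to0$ for almost every $c$. The sets $S\cap f^{-1}(c)$ with $S\in\mathcal{S}_k$ and $c\in I_S$ cover the slice, and the sum of the $(s-1)$-st powers of their diameters is at most $g_k(c)$.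
\end{proof}

\subsection*{Hamiltonian flows}
For a smooth function $H=H_t(x,y)$ on $[0,1]\times\mathbb{R}^{2n}$, the Hamiltonian system is
\[
\dot x_i=\partial_{y_i}H_t,\qquad \dot y_i=-\partial_{x_i}H_t ;
\]
its vector field $X$ satisfies $\omega_{\mathrm{st}}(X,\cdot)=dH_t$. If $H$ has compact support, the flow $\varphi_H^t$ exists for $t\in[0,1]$ and consists of symplectomorphisms, and $\varphi_H=\varphi_H^1$. A Hamiltonian with compact support in $[0,1]\times U$, with $U$ open, is always extended by zero to $[0,1]\times\mathbb{R}^{2n}$. Its flow restricts to compactly supported diffeomorphisms of $U$, which preserve relative closedness and, by (N2), negligibility of subsets of $U$.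

\begin{enumerate}
\item[(H1)] \emph{If $C$ is closed and $H_t$ vanishes outside $C$ for all $t$, then $\varphi_H^t(C)=C$.} The vector field vanishes on the open complement of $C$, so the flow fixes the complement pointwise, and it is bijective.
\item[(H2)] \emph{If $H=H'$ on $[0,1]\times U$ with $U$ open, then a trajectory of $H'$ that stays in $U$ for $t\in[0,1]$ is a trajectory of $H$.} By uniqueness of solutions, it is the only trajectory of $H$ with the given endpoint.
\item[(H3)] \emph{Concatenation.} Given $H^1,\dots,H^m\in C_c^\infty([0,1]\times U)$, there is $H\in C_c^\infty([0,1]\times U)$ with $\varphi_H=\varphi_{H^m}\circ\dots\circ\varphi_{H^1}$ and $\max|H|\le 2m\max_j\max|H^j|$. Let $\beta:[0,1]\to[0,1]$ be smooth and nondecreasing, equal to $0$ near $0$ and $1$ near $1$, with $\beta'\le2$, and put $H_t=m\beta'(mt-j)H^{j+1}_{\beta(mt-j)}$ for $t\in[\frac jm,\frac{j+1}m]$. On this interval the flow of $H$ is the reparametrized flow of $H^{j+1}$.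
\item[(H4)] \emph{Rescaling.} If Theorem~\ref{thm:disp} holds in dimension $m$, its conclusion holds on every set $F=(u,u+\ell)^m\times V_1$ with $V_1\subset\mathbb{R}^m$ open. Indeed, $(x,y)\mapsto((x_i-u)/\ell,\ \ell y_i)_{i=1}^m$ is a symplectomorphism $F\to M_{\ell V_1}$, and pulling back a Hamiltonian does not change its maximum.
\end{enumerate}

\section{Sliding, and the case $n=1$}\label{sec:slide}

Theorem~\ref{thm:disp} holds for $n=0$ with $H=0$, because $A$ is empty by (N3). Let $n\ge1$ and fix $V$, $A$, $K$ and $\varepsilon$ as in the theorem. We may assume $K\ne\emptyset$.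

\subsection*{Notation}
Until the end of Section~\ref{sec:step}, norms and distances in $\mathbb{R}^k$ refer to the sup-norm. Enlarging $K$, we may assume
\[
K=J^n\times D,\qquad J=[\kappa,1-\kappa],\quad 0<\kappa<\tfrac12,\quad \emptyset\ne D\subset V\ \text{compact}.
\]
Every step of the proof involves cutoff functions, so what we learn about $A$ in one neighborhood of $K$ survives the next step only in a slightly smaller one. We therefore fix a scale of neighborhoods. For $\rho\ge0$ let
\[
J_\rho=[\kappa-\rho,1-\kappa+\rho],\qquad D_\rho=\{y\in\mathbb{R}^n:\operatorname{dist}(y,D)\le\rho\},\qquad K_\rho=J_\rho^n\times D_\rho .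
\]
Thus $K_\rho$ is the closed $\rho$-neighborhood of $K=K_0$. Fix $\delta>0$ with $5\delta<\kappa$ and $D_{5\delta}\subset V$. Then $K_\rho$ is a compact subset of $M_V$ for $0\le\rho\le5\delta$.

We write points of $\mathbb{R}^{2n}$ as $a=(p,z)$, where $p=p(a)=(x,y)=(x_1,y_1)\in\mathbb{R}^2$ is the \emph{base point} and $z=(x_2,\dots,x_n,y_2,\dots,y_n)$ is the \emph{fiber coordinate}. The letter $v$ denotes $(y_2,\dots,y_n)$. A set $B\subset M_V$ is \emph{$\rho$-free over $C\subset\mathbb{R}^2$} if no point of $B\cap K_\rho$ has its base point in $C$, and \emph{$\rho$-free off $Z$} if it is $\rho$-free over $\mathbb{R}^2\setminus Z$. Every $B$ is $\rho$-free over the complement of $J_\rho\times\mathbb{R}$, and $\rho$-free implies $\rho'$-free for $\rho'\le\rho$.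

A \emph{row system of mesh $w$} is a sequence $c_0<\dots<c_N$ with $c_k-c_{k-1}\le w$ such that $(c_0,c_N)$ contains the $y_1$-projection of $D_{5\delta}$. Its \emph{rows} are the strips $\mathbb{R}\times[c_{k-1},c_k]$.

\subsection*{The basic move}
The Hamiltonian $\tau\,(y-\bar y)$ on the plane generates the horizontal translation by $\tau$. On a strip of height $w$ around $\bar y$ its absolute value is at most $|\tau|w$. So a horizontal motion over a distance up to $1$ is cheap when it is confined to a thin row. If the part of $A$ near $K$ sits over a few rectangles in each row, of total width less than $\delta$, we can park them all in the gap $(1-\kappa,1-\kappa+\delta)$ to the right of $J$.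

\begin{lemma}[Sliding]\label{lem:slide}
Let $0<w\le2\delta$ and let $c_0<\dots<c_N$ be a row system of mesh $w$. Let $\mathcal{R}$ be a finite family of closed rectangles $[u,v]\times[e,e']$, each contained in the interior of a row, such that in each row the $x$-ranges $[u,v]$ are pairwise disjoint and have total length less than $\delta$. Let $B\subset M_V$ be $2\delta$-free off $\bigcup\mathcal{R}$. Then there is $H\in C_c^\infty([0,1]\times M_V)$ with $\max|H|\le w$ and $\varphi_H(B)\cap K=\emptyset$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm,font=\small]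
\draw (0,1.9)--(11,1.9) (0,2.8)--(11,2.8) (0,0)--(11,0) (0,0.9)--(11,0.9);
\node[left] at (0,2.35) {$t=0$};
\node[left] at (0,0.45) {$t=1$};
\draw[dashed] (2.5,-0.2)--(2.5,3) (8.5,-0.2)--(8.5,3);
\draw[dotted,thick] (1.5,-0.2)--(1.5,3) (9.5,-0.2)--(9.5,3);
\fill[gray] (0.7,2.1) rectangle (0.9,2.6) (0.7,0.2) rectangle (0.9,0.7);
\fill (1.35,2.2) rectangle (1.6,2.65) (4,2.05) rectangle (4.2,2.5) (6.5,2.1) rectangle (6.7,2.7);
\fill (8.59,0.3) rectangle (8.84,0.75) (8.93,0.15) rectangle (9.13,0.6) (9.22,0.2) rectangle (9.42,0.8);
\draw[->] (3.5,1.4)--(7.5,1.4);
\draw[<->] (2.5,-0.4)--(8.5,-0.4) node[midway,below] {$J$};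
\draw[<->] (8.5,-0.4)--(9.5,-0.4) node[midway,below] {$\delta$};
\end{tikzpicture}
\caption{One row of the base plane before and after sliding. The black rectangles meet $J_\delta\times\mathbb{R}$ (between the dotted lines); they are translated horizontally, keeping their order, into the gap of width $\delta$ to the right of $J$. The gray rectangle misses $J_\delta\times\mathbb{R}$ and stays at rest.}
\label{fig:slide}
\end{figure}

\begin{proof}
We know where $B$ is only inside $K_{2\delta}$, so all motion must take place over $J_{2\delta}\times\mathbb{R}$. For this reason rectangles near the ends of $J_{2\delta}$ are left alone; see Figure~\ref{fig:slide}.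

Fix a row. Call a rectangle of $\mathcal{R}$ in this row \emph{moving} if its $x$-range meets $J_\delta$, and \emph{resting} otherwise. Let $R_1,\dots,R_q$ be the moving rectangles from left to right, with $x$-ranges $[u_j,v_j]$. Each has width less than $\delta$, so $[u_j,v_j]\subset\operatorname{int}J_{2\delta}$. Since $\sum(v_j-u_j)<\delta$, there are numbers $\tau_j$ such that the intervals $[u_j+\tau_j,v_j+\tau_j]$ are disjoint, in increasing order, and contained in $(1-\kappa,1-\kappa+\delta)\subset J_\delta$. We have $|\tau_j|<1$, as $u_j$ and $u_j+\tau_j$ lie in $(0,1)$. Consider the following strict inequalities between affine functions of $t\in[0,1]$: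
\begin{itemize}
\item $v_j+t\tau_j<u_{j+1}+t\tau_{j+1}$;
\item $\kappa-2\delta<u_j+t\tau_j$ and $v_j+t\tau_j<1-\kappa+2\delta$;
\item $v<u_j+t\tau_j$ for a resting rectangle with $x$-range $[u,v]$ to the left of $J_\delta$, and $v_j+t\tau_j<u$ for one to the right of $J_\delta$.
\end{itemize}
The first two hold at $t=0$ and $t=1$ by construction. The third holds at $t=0$ because $[u,v]$ is disjoint from $[u_j,v_j]$, which meets $J_\delta$, and at $t=1$ because the final position lies in $J_\delta$. Hence all of them hold for $t\in[0,1]$, with a margin at least the smaller of the margins at $t=0$ and $t=1$. So there is $\varpi>0$, the same for all rows, such that for all $t\in[0,1]$ the closed $\varpi$-neighborhoods of the rectangles $R_j+(t\tau_j,0)$ are pairwise disjoint, disjoint from the resting rectangles, and contained in $J_{2\delta}\times\mathbb{R}$ and in the interior of the row.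

Let $\chi_j:\mathbb{R}^2\to[0,1]$ be smooth, supported in the $\varpi$-neighborhood of $R_j$ and equal to $1$ near $R_j$. With $\bar y_k=\frac12(c_{k-1}+c_k)$ put
\[
h_t(x,y)=\sum_{\text{rows } k}\ \sum_j\tau_j\,\chi_j(x-t\tau_j,y)\,(y-\bar y_k).
\]
At each $(t,x,y)$ at most one term is nonzero, so $|h_t|\le w$. Let $S_t$ be the planar flow of $h$. Near $R_j+(t\tau_j,0)$ we have $h_t=\tau_j(y-\bar y_k)$, so $S_t(p)=p+(t\tau_j,0)$ for $p\in R_j$. Near a resting rectangle $h_t$ vanishes, so $S_t$ fixes it pointwise. By (H1), $S_t$ preserves $J_{2\delta}\times\mathbb{R}$. Since $h_t$ vanishes near the lines $y=c_k$, these lines are fixed pointwise, no trajectory crosses them, and $S_t$ preserves each row.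

Let $\xi\in C_c^\infty(M_V,[0,1])$ be $1$ near $K_{2\delta}$, and put $H_t(p,z)=h_t(p)\,\xi(p,z)$. Then $|H|\le w$. Suppose that $a\in B$ and $\varphi_H(a)=(p',z')\in K$. The curve $t\mapsto(S_tS_1^{-1}(p'),z')$ is a trajectory of $h_t(p)$, viewed as a Hamiltonian on $\mathbb{R}^{2n}$. Its $x_1$-coordinate lies in $J_{2\delta}$. It stays over a row containing $p'$, so its $y_1$-coordinate differs from that of $p'$ by at most $w\le2\delta$. Hence the curve lies in $K_{2\delta}$, and by (H2) it is the trajectory of $H$ that ends at $(p',z')$. So $a=(S_1^{-1}(p'),z')\in B\cap K_{2\delta}$, and $p(a)\in R$ for some $R\in\mathcal{R}$. If $R$ is moving, then $p'=S_1(p(a))$ has $x$-coordinate larger than $1-\kappa$. If $R$ is resting, then $p'=p(a)$ has $x$-coordinate outside $J_\delta$. Both contradict $p'\in J\times\mathbb{R}$.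
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disp} for $n=1$]
The set $A\cap K_{2\delta}$ is compact, because $A$ is closed in $M_V$. Its projections $X$ and $Y$ to the two axes are compact, and they are null sets by (N1) and (N5). Let $0<w\le2\delta$ with $w<\varepsilon$, and choose a row system of mesh $w$ with all $c_k\notin Y$. The compact set $Y\cap[c_{k-1},c_k]$ lies in an interval $[e_k,e_k']\subset(c_{k-1},c_k)$. Cover $X$ by finitely many open intervals of total length less than $\delta$; taking closures and merging those that intersect, we obtain pairwise disjoint intervals $[u_j,v_j]$ of total length less than $\delta$ that cover $X$. Then $A$ is $2\delta$-free off the union of the rectangles $[u_j,v_j]\times[e_k,e_k']$, and Lemma~\ref{lem:slide} applies.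
\end{proof}

\begin{remark}\label{rem:segments}
The argument used that both projections are null. For $V=(0,1)$ and $A=\{\frac12\}\times V$ no horizontal line misses $A$; for $A=I\times\{\frac12\}$ the rectangles are too wide. In both cases the conclusion fails when $K$ is a square of area larger than $\frac12$: the connected set $\varphi_H^{-1}(K)$ would lie in one of the two components of $M_V\setminus A$, which have area $\frac12$.
\end{remark}

\section{Using the induction hypothesis in the fibers}\label{sec:fiber}

From now on $n\ge2$, and we \emph{assume that Theorem~\ref{thm:disp} holds in dimension $n-1$}.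

The projection of $A\cap K_{2\delta}$ to the base plane need no longer be small. For $n=2$ it can contain a long horizontal segment, since segments are $2$-negligible. For $n\ge3$ the set $A=M_V\cap\{z=z_0\}$ is $n$-negligible by (N4) and projects onto a region. So we first push $A$ out of $K_\rho$ in the fiber direction, over as much of the base as possible. The induction hypothesis cannot be applied to the projection of all of $A$ to the fiber $\mathbb{R}^{2n-2}$, which is only known to be $n$-negligible. It can be applied to the part of $A$ over a point or a segment $C$ of the base, by slicing, and closedness of $A$ extends the conclusion to a neighborhood of $C$. Since $V$ is not a product, the fiber of $K_\rho$ depends on $y_1$. One fiber domain serves all base points in a strip $\mathbb{R}\times Y$ as long as $Y$ is shorter than the level that we are willing to lose.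

\begin{lemma}[Fiber lemma]\label{lem:fiber}
Let $B\subset M_V$ be relatively closed, $0\le\rho'<\rho\le5\delta$ and $\eta>0$. Let $Y\subset\mathbb{R}$ be a compact interval of length less than $\rho-\rho'$, and let $C\subset J_\rho\times Y$ be compact such that $B\cap(C\times\mathbb{R}^{2n-2})$ is $(n-1)$-negligible. Then there are an open set $F\subset\mathbb{R}^{2n-2}$, a function $G\in C_c^\infty([0,1]\times F)$ and an open neighborhood $N\subset\mathbb{R}^2$ of $C$ such that
\begin{enumerate}
\item[(i)] $(J_\rho\times Y)\times F\subset K_\rho$;
\item[(ii)] $\max|G|<\eta$;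
\item[(iii)] if $(p,z)\in B$ and $p\in N\cap(\mathbb{R}\times Y)$, then $(p,\varphi_G(z))\notin K_{\rho'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\lambda$ be the length of $Y$ and $\rho''=\rho-\lambda>\rho'$. Put
\begin{align*}
F&=(\operatorname{int}J_{\rho''})^{n-1}\times\{v:\operatorname{dist}((y,v),D)<\rho''\ \text{for some }y\in Y\},\\
L&=J_{\rho'}^{n-1}\times\{v:(y,v)\in D_{\rho'}\ \text{for some }y\in Y\}.
\end{align*}
The second factor of $F$ is a union of open sets, so $F$ is the product of an open cube and an open set. The second factor of $L$ is the projection of the compact set $D_{\rho'}\cap(Y\times\mathbb{R}^{n-1})$, so $L$ is compact, and $L\subset F$ since $\rho'<\rho''$. If $y_1\in Y$ and $\operatorname{dist}((y,v),D)<\rho''$ with $y\in Y$, then $\operatorname{dist}((y_1,v),D)<\rho''+\lambda=\rho$; this gives (i). By definition of $L$,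
\begin{equation}\label{eq:L}
(p,z)\in K_{\rho'},\quad p\in\mathbb{R}\times Y\quad\Longrightarrow\quad z\in L .
\end{equation}

Let $B_C$ be the set of $z\in F$ such that $(p,z)\in B$ for some $p\in C$. It is $(n-1)$-negligible by (N1). It is closed in $F$: if $(p_k,z_k)\in B$ with $p_k\in C$ and $z_k\to z\in F$, a subsequence converges to some $(p,z)\in C\times F\subset M_V$, and $(p,z)\in B$. By the induction hypothesis and (H4) there is $G\in C_c^\infty([0,1]\times F)$ with $\max|G|<\eta$ and $\varphi_G(B_C)\cap L=\emptyset$. (If $L$ is empty, take $G=0$.)

Suppose that (iii) fails for every $N$. Then there are $(p_k,z_k)\in B$ with $p_k\in\mathbb{R}\times Y$, $\operatorname{dist}(p_k,C)\to0$ and $(p_k,\varphi_G(z_k))\in K_{\rho'}$. By \eqref{eq:L}, $z_k$ lies in $\varphi_G^{-1}(L)$, a compact subset of $F$. A subsequence converges to a point $(p,z)\in C\times F\subset M_V$, which lies in $B$. Then $z\in B_C$ and $\varphi_G(z)\in L$, a contradiction.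
\end{proof}

To act on $M_V$, the fiber Hamiltonian $G$ must be multiplied by a cutoff function of the base point.

\begin{lemma}[Cutting off]\label{lem:cut}
Let $B,\rho,\rho'$ be as in Lemma~\ref{lem:fiber}. For $i=1,\dots,q$ let $F_i,G^i,N_i$ satisfy (i) and (iii) of that lemma for an interval $Y_i$. Let $b_i\subset J_\rho\times Y_i$ be pairwise disjoint open sets, let $\chi_i\in C_c^\infty(b_i,[0,1])$, let $O_i$ be the interior of $\{\chi_i=1\}$, and put $H_t(p,z)=\sum_i\chi_i(p)\,G^i_t(z)$. Then
\begin{enumerate}
\item[(a)] $H\in C_c^\infty([0,1]\times M_V)$, $H$ vanishes outside $K_\rho$, and $\max|H|\le\max_i\max|G^i|$;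
\item[(b)] $|p(\varphi_H(a))-p(a)|\le\max_i\big(\max|G^i|\cdot\max|\nabla\chi_i|\big)$ for all $a$;
\item[(c)] $\varphi_H(B)$ is $\rho'$-free over $\bigcup_i(O_i\cap N_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The $i$-th term has compact support in $[0,1]\times b_i\times F_i$, and $b_i\times F_i\subset K_\rho\subset M_V$ by (i). The $b_i$ are disjoint, so (a) follows. Over $b_i$ we have $\dot p=G^i_t(z)\,(\partial_y\chi_i,-\partial_x\chi_i)$, and $\dot p=0$ elsewhere; this gives (b). On $O_i\times\mathbb{R}^{2n-2}$ we have $H_t=G^i_t(z)$, so $\varphi_H(p,z)=(p,\varphi_{G^i}(z))$ for $p\in O_i$ by (H2). Thus $\varphi_H$ maps the fiber over $p\in O_i$ onto itself, and every point of $\varphi_H(B)$ over $p$ has the form $(p,\varphi_{G^i}(z))$ with $(p,z)\in B$. If also $p\in N_i$, this point is not in $K_{\rho'}$ by (iii).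
\end{proof}

We use Lemma~\ref{lem:cut} in two ways, which differ in the order of choices. If the cutoffs are chosen \emph{after} the $G^i$, they can be adapted to the neighborhoods $N_i$, and most of the base is cleared; but (b) gives no control. This is Step 1 below. If the cutoffs are chosen \emph{before} the $G^i$, only an uncontrolled neighborhood of each set $C$ is cleared; but base points hardly move, so information obtained earlier survives. This is the next lemma, and it is the place where the bound $\max|H|<\varepsilon$ in the induction hypothesis does its work.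

\begin{lemma}[Clearing walls]\label{lem:walls}
Let $B\subset M_V$ be relatively closed, $0\le\rho'<\rho\le5\delta$ and $\eta>0$. Let $b_1,\dots,b_q\subset J_\rho\times\mathbb{R}$ be pairwise disjoint bounded open rectangles of height less than $\rho-\rho'$, and let $\sigma_i\subset b_i$ be closed segments such that each $B\cap(\sigma_i\times\mathbb{R}^{2n-2})$ is $(n-1)$-negligible. Then there is $H\in C_c^\infty([0,1]\times M_V)$ with $\max|H|\le\eta$, vanishing outside $K_\rho$, such that $|p(\varphi_H(a))-p(a)|\le\eta$ for all $a$ and $\varphi_H(B)$ is $\rho'$-free over an open neighborhood of $\bigcup_i\sigma_i$.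
\end{lemma}

\begin{proof}
Choose $\chi_i\in C_c^\infty(b_i,[0,1])$ equal to $1$ near $\sigma_i$. Apply Lemma~\ref{lem:fiber} with $C=\sigma_i$, with $Y_i$ the closure of the $y$-range of $b_i$, and with the bound $\eta/(1+\max|\nabla\chi_i|)$. Then apply Lemma~\ref{lem:cut}; the set $O_i\cap N_i$ is an open neighborhood of $\sigma_i$.
\end{proof}

\section{The inductive step}\label{sec:step}

We bring $A$ into the position required by Lemma~\ref{lem:slide} in three steps, each of which gives up one level $\delta$. After Step 1 the part of $A$ near $K$ lies over a set of small area; after Step 2 over a set that meets every horizontal line in small measure; after Step 3 over separated rectangles in thin rows. Throughout, $\eta>0$ is arbitrary.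

\subsection*{Step 1: small area}

\begin{lemma}\label{lem:area}
There are $H^1\in C_c^\infty([0,1]\times M_V)$ with $\max|H^1|\le\eta$ and a finite union $Z_1\subset J_{4\delta}\times\mathbb{R}$ of closed rectangles with $|Z_1|<\delta^2/2$ such that $A_1=\varphi_{H^1}(A)$ is $4\delta$-free off $Z_1$.
\end{lemma}

\begin{proof}
Let $Q=J_{4\delta}\times[y_-,y_+]$, where $[y_-,y_+]$ contains the $y_1$-projection of $D_{5\delta}$. All base points of $K_{4\delta}$ lie in $Q$. By Lemma~\ref{lem:slice} there is a set $X\subset\mathbb{R}$ of full measure such that $A\cap\{x_1=x\}$ is $(n-1)$-negligible for $x\in X$. For each $p=(x,y)\in Q$ with $x\in X$ apply Lemma~\ref{lem:fiber} to $B=A$ with $\rho=5\delta$, $\rho'=4\delta$, $Y_p=[y-\frac\delta4,y+\frac\delta4]$ and $C=\{p\}$. This gives $F_p,G^p,N_p$. Let $W_p\subset N_p\cap(\mathbb{R}\times Y_p)$ be an open square centered at $p$.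

The squares $W_p$ have no uniform size, so we pass to a compact set. The open set $U=\bigcup_pW_p$ contains $Q\cap(X\times\mathbb{R})$, so $|Q\setminus U|=0$, and by inner regularity of Lebesgue measure there is a compact set $E\subset Q\cap U$ with $|Q\setminus E|<\delta^2/4$. By the Lebesgue number lemma there is $r>0$ such that every set of diameter less than $r$ that meets $E$ lies in some $W_p$. Divide $Q$ by a rectangular grid into finitely many closed cells of diameter less than $r$. Call a cell $b$ \emph{good} if it meets $E$, and then fix $p_b$ with $b\subset W_{p_b}$. The other cells lie in $Q\setminus E$ and have total area less than $\delta^2/4$. For each good cell choose a closed rectangle $b^\circ\subset\operatorname{int}b$ such that $\sum_b|b\setminus b^\circ|<\delta^2/4$, and $\chi_b\in C_c^\infty(\operatorname{int}b,[0,1])$ with $\chi_b=1$ on $b^\circ$.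

The sets $\operatorname{int}b\subset J_{5\delta}\times Y_{p_b}$ are pairwise disjoint. By Lemma~\ref{lem:cut}, $H^1_t=\sum_{b\text{ good}}\chi_b(p)\,G^{p_b}_t(z)$ satisfies $\max|H^1|\le\eta$, and $A_1$ is $4\delta$-free over each $\operatorname{int}b^\circ\subset N_{p_b}$. Hence $A_1$ is $4\delta$-free off $Z_1=Q\setminus\bigcup_{b\text{ good}}\operatorname{int}b^\circ$. This set is the union of the cells that are not good and of the frames $b\setminus\operatorname{int}b^\circ$, each a union of four closed rectangles, and $|Z_1|<\delta^2/2$.
\end{proof}

\subsection*{Step 2: small horizontal slices}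
The set $Z_1$ has small area, but it contains the horizontal grid lines, which cross all of $J_{4\delta}$; no sliding can remove them. We shear vertically by a zigzag function $g(x)$ of amplitude $\delta$. A horizontal strip of height $h$ becomes a zigzag band that meets a horizontal line in a fraction of about $h/(2\delta)$ of each tooth. The shear $(x,y)\mapsto(x,y+g(x))$ is generated by $-G(x)$ with $G'=g$. If $g$ has mean zero on each tooth, then $|G|$ is at most $\delta$ times the width of a tooth, so narrow teeth cost little.

\begin{lemma}\label{lem:shear}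
There are $H^2\in C_c^\infty([0,1]\times M_V)$ with $\max|H^2|\le\eta$ and a compact set $Z_2\subset\mathbb{R}^2$ such that $A_2=\varphi_{H^2}(A_1)$ is $3\delta$-free off $Z_2$ and
\begin{equation}\label{eq:slices}
|\{x:(x,y)\in Z_2\}|\le\delta/2\qquad\text{for all }y\in\mathbb{R}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\gamma_0:[0,1]\to[-1,1]$ be piecewise linear through $(0,0)$, $(\frac14,1)$, $(\frac34,-1)$, $(1,0)$. The three pieces have slope $\pm4$ and ranges $[0,1]$, $[-1,1]$, $[-1,0]$, so $|\gamma_0^{-1}(S)|\le\frac12|S|$ for Borel sets $S$. Also $\gamma_0(1-u)=-\gamma_0(u)$. Let $\chi:[0,1]\to[0,1]$ be smooth with $\chi(1-u)=\chi(u)$, vanishing near $0,\frac14,\frac34,1$, and equal to $1$ off a set of measure at most $\delta/4$. Then $\gamma=\chi\gamma_0$ lies in $C_c^\infty((0,1),[-1,1])$, has integral zero by antisymmetry, and satisfies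
\[
|\gamma^{-1}(S)|\le\tfrac\delta4+\tfrac12|S| .
\]

Divide $J_{4\delta}$ into finitely many intervals $I'$ of length at most $\eta/\delta$, using among the division points all endpoints of $x$-ranges of the rectangles that form $Z_1$. Then the slice $Y_{I'}=\{y:(x,y)\in Z_1\}$ does not depend on $x\in\operatorname{int}I'$, and $\sum|I'|\,|Y_{I'}|=|Z_1|$. Let $g(x)=\delta\,\gamma\big((x-\min I')/|I'|\big)$ for $x\in I'$ and $g=0$ off $J_{4\delta}$. This function is smooth with $|g|\le\delta$. Its primitive $G(x)=\int_{-\infty}^xg$ vanishes at all division points, so $|G|\le\delta\cdot\eta/\delta=\eta$. Let $Z_2=\{(x,y+g(x)):(x,y)\in Z_1\}$, a compact set. For $x\in\operatorname{int}I'$ we have $(x,y)\in Z_2$ if and only if $\gamma\big((x-\min I')/|I'|\big)\in\delta^{-1}(y-Y_{I'})$, a set of measure $|Y_{I'}|/\delta$. Since $\sum|I'|\le1$,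
\[
|\{x:(x,y)\in Z_2\}|\le\sum_{I'}|I'|\Big(\frac\delta4+\frac{|Y_{I'}|}{2\delta}\Big)\le\frac\delta4+\frac{|Z_1|}{2\delta}\le\frac\delta2 .
\]

Let $\xi\in C_c^\infty(M_V,[0,1])$ be $1$ near $K_{4\delta}$ and put $H^2=-G(x_1)\,\xi$, independent of $t$. Then $|H^2|\le\eta$. Let $(x,y,z)\in A_2\cap K_{3\delta}$. The curve $t\mapsto(x,\,y-(1-t)g(x),\,z)$ is a trajectory of $-G(x_1)$ and stays in $K_{4\delta}$ because $|g|\le\delta$. By (H2) it is the trajectory of $H^2$ that ends at $(x,y,z)$. So $(x,y-g(x),z)\in A_1\cap K_{4\delta}$, hence $(x,y-g(x))\in Z_1$ by Lemma~\ref{lem:area}, that is, $(x,y)\in Z_2$.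
\end{proof}

\subsection*{Step 3: separation by a grid}
The set $Z_2$ is thin in the horizontal direction, but it runs across all rows, and different rows must slide by different amounts. We therefore clear $A_2$ away from the walls of a fine grid, moving base points so little that the result still lies over a small neighborhood of $Z_2$. First we show that such a neighborhood is still thin.

\begin{lemma}\label{lem:nbhd}
For all sufficiently small $w>0$,
\begin{equation}\label{eq:nbhd}
|\{x:\operatorname{dist}((x,y),Z_2)\le2w\}|<\delta\qquad\text{for all }y\in\mathbb{R}.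
\end{equation}
\end{lemma}

\begin{proof}
Otherwise there are $w_j\to0$ and $y_j$ such that $X_j=\{x:\operatorname{dist}((x,y_j),Z_2)\le2w_j\}$ has measure at least $\delta$. Since $Z_2$ is bounded, the $X_j$ lie in a bounded interval and the $y_j$ are bounded; pass to a subsequence with $y_j\to y$. The sets $\bigcup_{j\ge i}X_j$ decrease in $i$ and have finite measure at least $\delta$, so their intersection $X_\infty$ has measure at least $\delta$. If $x\in X_\infty$, then $x\in X_j$ for infinitely many $j$, so $(x,y)\in Z_2$ because $Z_2$ is closed. This contradicts \eqref{eq:slices}.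
\end{proof}

Lemma~\ref{lem:walls} accepts only walls inside disjoint rectangles of small height. Horizontal walls can be as long as we like, but vertical walls must be cleared one row at a time, and walls in adjacent rows must not touch. So the grid is laid like brickwork, and it is cleared in two rounds.

\begin{lemma}[Brick grid]\label{lem:grid}
Let $0<w<\delta/2$. There are
\begin{itemize}
\item a row system $c_0<\dots<c_N$ of mesh $w$;
\item for each $k=1,\dots,N$, numbers $a^k_0<\dots<a^k_{m_k}$ with gaps at most $w$ and $J_{2\delta}\subset[a^k_0,a^k_{m_k}]$;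
\item $H^3,H^4\in C_c^\infty([0,1]\times M_V)$ with $\max|H^3|,\max|H^4|\le\eta$,
\end{itemize}
such that $\varphi=\varphi_{H^4}\circ\varphi_{H^3}$ satisfies $\varphi(K_{3\delta})=K_{3\delta}$ and $|p(\varphi(a))-p(a)|\le\eta$ for all $a$, and $A_3=\varphi(A_2)$ is $2\delta$-free over an open neighborhood of the union $\Gamma$ of the boundaries of all cells $[a^k_{l-1},a^k_l]\times[c_{k-1},c_k]$.
\end{lemma}

\begin{proof}
The set $A_2$ is relatively closed and $n$-negligible. Let $\rho=5\delta/2$.

\emph{Horizontal walls.} By Lemma~\ref{lem:slice} we can choose the row system such that each $A_2\cap\{y_1=c_k\}$ is $(n-1)$-negligible. Apply Lemma~\ref{lem:walls} with levels $3\delta$ and $\rho$ and bound $\eta/2$ to the segments $J_\rho\times\{c_k\}$ and the rectangles $\operatorname{int}J_{3\delta}\times(c_k-\tau,c_k+\tau)$, where $\tau<\delta/4$ is so small that they are disjoint. This gives $H^3$. The set $A'=\varphi_{H^3}(A_2)$ is $\rho$-free over an open neighborhood of the segments and over the open set $(\mathbb{R}\setminus J_\rho)\times\mathbb{R}$. The union $U$ of these two open sets contains the compact set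 $\Gamma_h=\bigcup_k[0,1]\times\{c_k\}$. Choose $\eta_1\in(0,\eta/2]$ such that the closed $2\eta_1$-neighborhood of $\Gamma_h$ lies in $U$.

\emph{Vertical walls.} The set $A'$ is again relatively closed and $n$-negligible. By Lemma~\ref{lem:slice} we can choose the numbers $a^k_l\in\operatorname{int}J_\rho$, pairwise distinct over all $(k,l)$, with the required gaps and end positions, such that each $A'\cap\{x_1=a^k_l\}$ is $(n-1)$-negligible. Apply Lemma~\ref{lem:walls} with levels $\rho$ and $2\delta$ and bound $\eta_1$ to the segments $\{a^k_l\}\times[c_{k-1},c_k]$ and the rectangles $(a^k_l-\tau',a^k_l+\tau')\times(c_{k-1}-\tau',c_k+\tau')$. For small $\tau'$ these lie in $J_\rho\times\mathbb{R}$, they are pairwise disjoint since the $a^k_l$ are distinct, and their heights are at most $w+2\tau'<\delta/2$. This gives $H^4$, and $A_3=\varphi_{H^4}(A')$ is $2\delta$-free over an open neighborhood of the vertical walls.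

\emph{The horizontal walls stay clear.} By (H1), $\varphi_{H^4}$ preserves $K_\rho$, and it moves base points by at most $\eta_1$. If a point of $A_3\cap K_\rho$ had its base point at distance less than $\eta_1$ from $\Gamma_h$, its preimage would be a point of $A'\cap K_\rho$ over $U$, which does not exist. So $A_3$ is $\rho$-free, hence $2\delta$-free, over the open $\eta_1$-neighborhood of $\Gamma_h$, and $\Gamma_h$ contains the horizontal sides of all cells.

Both Hamiltonians vanish outside $K_{3\delta}$, so $\varphi(K_{3\delta})=K_{3\delta}$ by (H1), and base points move by at most $\eta/2+\eta_1\le\eta$.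
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:disp} for $n\ge2$]
Apply Lemmas~\ref{lem:area} and~\ref{lem:shear} with $\eta=\varepsilon/20$. Fix $w>0$ with $w<\delta/2$ and $w\le\varepsilon/20$ such that \eqref{eq:nbhd} holds, and apply Lemma~\ref{lem:grid} with $\eta=w$. Let $N_0$ be the open neighborhood of $\Gamma$ over which $A_3$ is $2\delta$-free, and let $Z_2^w=\{p:\operatorname{dist}(p,Z_2)\le w\}$. Since $\varphi$ preserves $K_{3\delta}$ and moves base points by at most $w$, and $A_2$ is $3\delta$-free off $Z_2$, the set $A_3$ is $3\delta$-free off $Z_2^w$.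

Call a cell $b$ of the brick grid \emph{bad} if it meets $Z_2^w$. The set $b\setminus N_0$ is compact and contained in $\operatorname{int}b$; choose a closed rectangle $b^-$ with $b\setminus N_0\subset b^-\subset\operatorname{int}b$. Let $\mathcal{R}$ be the family of the $b^-$ with $b$ bad. We verify the hypotheses of Lemma~\ref{lem:slide} for $B=A_3$.

Let $a\in A_3\cap K_{2\delta}$. The cells cover $J_{2\delta}\times[c_0,c_N]$, so $p(a)$ lies in a cell $b$. This cell is bad since $p(a)\in Z_2^w$, and $p(a)\notin N_0$, so $p(a)\in b^-$. Thus $A_3$ is $2\delta$-free off $\bigcup\mathcal{R}$. Each $b^-$ lies in the interior of its cell, hence in the interior of a row, and the $x$-ranges of the $b^-$ in one row are pairwise disjoint. A cell has diameter at most $w$, so all points of a bad cell are within $2w$ of $Z_2$. Applying \eqref{eq:nbhd} to any $y\in[c_{k-1},c_k]$, we see that the bad cells of the $k$-th row have total width less than $\delta$.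

Lemma~\ref{lem:slide} gives $H^5$ with $\max|H^5|\le w$ and $\varphi_{H^5}(A_3)\cap K=\emptyset$. By (H3), the concatenation $H$ of $H^1,\dots,H^5$ satisfies $\max|H|\le10\cdot\varepsilon/20<\varepsilon$ and $\varphi_H(A)=\varphi_{H^5}(A_3)$. This completes the induction.
\end{proof}

\section{From $M_V$ to the ball}\label{sec:ball}

We identify $\mathbb{R}^{2n}$ with $\mathbb{C}^n$ by $\zeta_j=x_j+iy_j$ and use Euclidean norms again. Let $\Delta=\{y\in\mathbb{R}^n:y_j>0,\ \sum_jy_j<\pi\}$ and
\[
\Phi:M_\Delta\to B^{2n}_1,\qquad\Phi(x,y)=\big(\sqrt{y_j/\pi}\;e^{-2\pi ix_j}\big)_{j=1}^n .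
\]
In polar coordinates $\zeta=re^{i\vartheta}$ the area form is $d(r^2/2)\wedge d\vartheta$, and its pullback is $d\big(\frac{y}{2\pi}\big)\wedge d(-2\pi x)=dx\wedge dy$. So $\Phi$ is a symplectomorphism onto the open set of all $\zeta\in B^{2n}_1$ with $\zeta_j\notin[0,\infty)$ for every $j$. This set contains no round ball around $0$, and we need symplectic copies of $\overline{B^{2n}_r}$, $r<1$, in $M_\Delta$. They come from a planar map that sends the disk of area $c$ around $0$ to a convex region that nearly fills the rectangle $I\times(0,c)$, for all $c\le\pi$ at once; compare \cite{Tr}.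

\begin{lemma}\label{lem:disk}
For every $\eta>0$ there is a symplectomorphism $\tau:\mathbb{C}\to S:=I\times(0,\infty)$ with $y(\tau(\zeta))<\pi|\zeta|^2+\eta$ for $|\zeta|\le1$.
\end{lemma}

\begin{proof}
We construct a function $a$ on $S$ whose sublevel set $\{a<c\}$ is convex, has area $c$ and nearly fills $I\times(0,c)$. Then we match its Hamiltonian flow with that of $a_0(\zeta)=\pi|\zeta|^2$ on $\mathbb{C}$.

\emph{A convex function.} For $0<\nu<\frac12$ let $f(x,y)=\nu^2\big(\frac1x+\frac1{1-x}+\frac1y\big)+y$ on $S$. Its sublevel sets $\{f\le c\}$ are compact, its Hessian is diagonal and positive definite, and its gradient vanishes at $p_0=(\frac12,\nu)$. To control the map at the origin we make $f$ quadratic near $p_0$. Let $q=f(p_0)+q_1(x-\frac12)^2+q_2(y-\nu)^2$, with $q_1,q_2>0$, be the second Taylor polynomial of $f$ at $p_0$. Let $\chi:\mathbb{R}\to[0,1]$ be smooth with $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$, and put $\tilde f=q+\chi(|p-p_0|/r_0)(f-q)$. Outside the disk of radius $2r_0$ around $p_0$ we have $\tilde f=f$. Inside it, the derivatives of $f-q$ of order $j\le2$ are $O(r_0^{3-j})$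 and those of the cutoff are $O(r_0^{-j})$, so the second derivatives of $\tilde f-q$ are $O(r_0)$, and $|\tilde f-f|=O(r_0^3)$. For small $r_0$, therefore, the Hessian of $\tilde f$ is positive definite on $S$ and $|\tilde f-f|\le\nu^2$. So $\tilde f$ is strictly convex, has compact sublevel sets, equals $q$ near $p_0$, and has its minimum $c_0=f(p_0)$ at $p_0$.

\emph{The area function.} Let $\mathcal{A}(c)=|\{\tilde f<c\}|$ and $a=\mathcal{A}\circ\tilde f$. Let $p\in S$ and $c=\tilde f(p)$. Then $y(p)<f(p)\le c+\nu^2$. On $(\nu,1-\nu)\times(\nu,\infty)$ we have $f<3\nu+y$, so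
\[
\{\tilde f<c\}\supset\{f<c-\nu^2\}\supset(\nu,1-\nu)\times(\nu,\,c-\nu^2-3\nu).
\]
Since $\nu^2\le\nu$, this gives $\mathcal{A}(c)\ge(1-2\nu)(c-5\nu)$, trivially so if the last interval is empty. Hence $y(p)<\frac{a(p)}{1-2\nu}+6\nu$. Fix $\nu$ with $\frac{2\pi\nu}{1-2\nu}+6\nu\le\eta$. Then
\begin{equation}\label{eq:ya}
y(p)<a(p)+\eta\qquad\text{whenever }a(p)\le\pi .
\end{equation}

Along each ray from $p_0$, the radial derivative of $\tilde f$ is positive away from $p_0$ by strict convexity, and $\tilde f\to\infty$ at the end of the ray in $S$. By the implicit function theorem, for $c>c_0$ the level set $\{\tilde f=c\}$ is a closed curve $r=R(\vartheta,c)$ in polar coordinates around $p_0$, with $R$ smooth and $\partial_cR>0$. So $\mathcal{A}(c)=\frac12\int_0^{2\pi}R^2\,d\vartheta$ is smooth on $(c_0,\infty)$ with $\mathcal{A}'>0$, and $\mathcal{A}(c)\to\infty$ by the lower bound above. For $c$ close to $c_0$, the convex set $\{\tilde f<c\}$ contains $p_0$ and misses the circle of radius $r_0$, so it is the ellipse $\{q<c\}$ of area $\pi(c-c_0)/\sqrt{q_1q_2}$. Thus $a=\pi(q-c_0)/\sqrt{q_1q_2}$ near $p_0$. It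 follows that $a$ is smooth on $S$, that $p_0$ is its only critical point, that for each $c>0$ the level set $\{a=c\}$ is a closed curve meeting every ray from $p_0$ once, and that $|\{a<c\}|=c$. The affine map
\[
\ell(x+iy)=p_0+\big((q_2/q_1)^{1/4}x,\ (q_1/q_2)^{1/4}y\big)
\]
has determinant $1$ and satisfies $a\circ\ell=a_0$ near $0$.

\emph{Matching the flows.} Let $\psi^t$ be the Hamiltonian flow of $a$. Each curve $\{a=c\}$, $c>0$, is a single periodic orbit, traversed with speed $|\nabla a|$. By the coarea formula its period is $\oint ds/|\nabla a|=\frac{d}{dc}|\{a<c\}|=1$. For $c>0$ let $\gamma(c)$ be the point of the ray $p_0+(0,\frac12)\times\{0\}$ with $a(\gamma(c))=c$. The curve $\gamma$ is smooth since $a$ has positive derivative along the ray, and $\gamma(c)=\ell(\sqrt{c/\pi})$ for small $c$. The map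
\[
\Psi:(0,\infty)\times\mathbb{R}/\mathbb{Z}\to S\setminus\{p_0\},\qquad\Psi(c,t)=\psi^t(\gamma(c)),
\]
is a smooth bijection with $a\circ\Psi=c$. Since $\partial_t\Psi$ is the Hamiltonian vector field of $a$, we get $\omega_{\mathrm{st}}(\partial_t\Psi,\partial_c\Psi)=da(\partial_c\Psi)=1$. So $\Psi^*\omega_{\mathrm{st}}=dt\wedge dc$, and $\Psi$ is a diffeomorphism. The flow $\psi_0^t$ of $a_0$ is the rotation $\zeta\mapsto e^{-2\pi it}\zeta$, and the same computation applies to $\Psi_0(c,t)=\psi_0^t(\sqrt{c/\pi})$, a diffeomorphism onto $\mathbb{C}\setminus\{0\}$. Put $\tau=\Psi\circ\Psi_0^{-1}$ on $\mathbb{C}\setminus\{0\}$ and $\tau(0)=p_0$. Then $\tau$ is a bijection, symplectic off $0$, and $a\circ\tau=a_0$. On a small disk around $0$, the symplectic map $\ell$ satisfies $a\circ\ell=a_0$ and hence $\ell\circ\psi_0^t=\psi^t\circ\ell$; so $\tau=\ell$ there, and $\tau$ is a symplectomorphism. The estimate follows from \eqref{eq:ya}.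
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The width is at most $\pi$ by volume. Let $0<r<1$. Choose $\eta>0$ with $\pi r^2+n\eta<\pi$, let $\tau$ be as in Lemma~\ref{lem:disk}, and let $T=\tau\times\dots\times\tau:\mathbb{C}^n\to S^n$, a symplectomorphism. For $\zeta\in\overline{B^{2n}_r}$ the point $T(\zeta)=(x,y)$ has $x\in I^n$, $y_j>0$ and $\sum_jy_j<\pi|\zeta|^2+n\eta<\pi$. So $K=T(\overline{B^{2n}_r})$ is a compact subset of $M_\Delta$. The set $A'=\Phi^{-1}(A)$ is relatively closed in $M_\Delta$, and $n$-negligible by (N2). By Theorem~\ref{thm:disp} there is a symplectomorphism $\varphi$ of $M_\Delta$ with $\varphi(A')\cap K=\emptyset$, that is, $\varphi^{-1}(K)\cap A'=\emptyset$. Then $\Phi\circ\varphi^{-1}\circ T$ restricts to a symplectic embedding of $B^{2n}_r$ into $B^{2n}_1\setminus A$. Since $r<1$ was arbitrary, the width is $\pi$.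
\end{proof}

\begin{remark}\label{rem:slits}
Negligibility is the sharp condition for the class of all closed sets, not a necessary condition for a given one. The relatively closed set $\{\zeta\in B^{2n}_1:\zeta_j\in[0,\infty)\text{ for some }j\}$ contains pieces of hyperplanes, of dimension $2n-1$, and its complement $\Phi(M_\Delta)$ has width $\pi$, because it contains $\Phi(T(B^{2n}_r))$ for every $r<1$. For $n=1$: removing a radius from the disk does not change the width, while removing a diameter does.
\end{remark}

\section{Sharpness, manifolds and packings}\label{sec:sharp}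

Let $\pi_H:S^{2n+1}\to\mathbb{CP}^n$ be the projection from the unit sphere in $\mathbb{C}^{n+1}$. The Fubini--Study form is the symplectic form $\omega_{FS}$ on $\mathbb{CP}^n$ such that $\pi_H^*\omega_{FS}$ is the restriction of $\omega_{\mathrm{st}}$ to the sphere. The map
\[
\iota:B^{2n}_1\to\mathbb{CP}^n,\qquad\iota(\zeta)=\big[\sqrt{1-|\zeta|^2}:\zeta\big],
\]
is a diffeomorphism onto the set where the first homogeneous coordinate is nonzero. It is symplectic: it factors through $\zeta\mapsto(\sqrt{1-|\zeta|^2},\zeta)\in S^{2n+1}$, whose first component is real, so that the term $dx_0\wedge dy_0$ pulls back to zero. In this normalization a line has area $\pi$, since up to one point the line $\{[w_0:w_1:0:\dots:0]\}$ is the image of a unit disk in a coordinate plane. We use the following theorem of Biran \cite[Theorem 1.B]{Bi}, in this form: \emph{if $\lambda^2>\frac12$, then the image of every symplectic embedding of the closed ball $\overline{B^{2n}_\lambda}$ into $\mathbb{CP}^n$ meets $\mathbb{RP}^n$.}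

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(i) The set $A$ is relatively closed and contained in the image of the Lipschitz map $x\mapsto(x,0)$ on $\mathbb{R}^n$. So it is countably $n$-rectifiable, and $s$-negligible for $s>n$ by (N4) and (N1).

For $n=1$ the bound $\pi/2$ was shown in Section~\ref{sec:intro} by comparing areas. Let $n$ be arbitrary. If $\iota(\zeta)\in\mathbb{RP}^n$, then some nonzero complex multiple of $(\sqrt{1-|\zeta|^2},\zeta)$ is real. The first entry is a positive real number, so the factor is real and $\zeta\in\mathbb{R}^n$. Hence $\iota$ maps $B^{2n}_1\setminus A$ into $\mathbb{CP}^n\setminus\mathbb{RP}^n$. If the width of $B^{2n}_1\setminus A$ were larger than $\pi/2$, there would be $\lambda'$ with $\lambda'^2>\frac12$ and a symplectic embedding $B^{2n}_{\lambda'}\hookrightarrow B^{2n}_1\setminus A$. Restricting it to $\overline{B^{2n}_\lambda}$ with $\frac12<\lambda^2<\lambda'^2$ and composing with $\iota$ contradicts Biran's theorem.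

For $s\le n$, an $s$-negligible set is $n$-negligible by (N3), so the statement in quotation marks holds by Theorem~\ref{thm:main}. For $s>n$ the set $A$ is a counterexample.

(ii) The set $A$ is $n$-negligible in every smooth chart: the domain of a chart is covered by countably many domains of the given atlas, and (N1) and (N2) apply. Let $\psi:\bigsqcup_iB^{2n}_{r_i}\to M$ be a symplectic embedding and $\psi_i$ its restriction to the $i$-th ball. Then $\psi_i^{-1}$ is a chart, so $A_i=\psi_i^{-1}(A)$ is relatively closed and $n$-negligible in $B^{2n}_{r_i}$. By Theorem~\ref{thm:main} applied to $r_i^{-1}A_i$, and after restriction to a smaller ball, there is a symplectic embedding $e_i:B^{2n}_{r_i'/r_i}\hookrightarrow B^{2n}_1\setminus r_i^{-1}A_i$. The map $\zeta\mapsto r_i\,e_i(\zeta/r_i)$ is a symplectic embedding of $B^{2n}_{r_i'}$ into $B^{2n}_{r_i}\setminus A_i$. Composing with $\psi_i$ gives embeddings into $M\setminus A$ with pairwise disjoint images. The case $k=1$ shows that the width of $M\setminus A$ is at least that of $M$, and the inclusion $M\setminus A\subset M$ gives the reverse inequality.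
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bi}
P.~Biran, \emph{Lagrangian barriers and symplectic embeddings}, Geom. Funct. Anal. 11 (2001), 407--464.

\bibitem{GZ}
Yann Guggisberg, Fabian Ziltener, \emph{Instantaneous Hamiltonian displaceability and arbitrary symplectic squeezability for critically negligible sets}, arXiv:2408.17444 (2024).

\bibitem{Tr}
Traynor, \emph{Symplectic packing constructions}, J. Differential Geom. 42 (1995).

\end{thebibliography}
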